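\title{The giant component threshold for 1-independent percolation on the hypercube}

\begin{abstract}
A random spanning subgraph of a graph is 1-independent if the states of vertex-disjoint sets of edges are independent. We show that the critical edge probability for every 1-independent model on the hypercube $Q_n$ to have a giant component is $\frac12$. If each edge is open with probability at least $\frac12+\varepsilon$, then a component with at least $2^{-C\varepsilon^{-5}}2^n$ vertices exists except with probability at most $\exp(-2^n/n^9)$, while at probability $\frac12$ there is a model whose components all have $O(2^n/\sqrt n)$ vertices. The proof colors the vertices outside a random set $W$ by the large open components inside $W$, shows that the local majority colors agree across all but $O(2^n)$ edges, and applies the edge-isoperimetric inequality of the cube.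
\end{abstract}

\section{The problem and the result}\label{sec:intro}

A \emph{bond percolation model} on a finite graph $H$ is a probability distribution $\mu$ on the spanning subgraphs of $H$. An edge is \emph{open} if it is present in the random subgraph and \emph{closed} otherwise. The model is \emph{1-independent} if, for any two sets of edges $S_1$ and $S_2$ such that no edge of $S_1$ shares a vertex with an edge of $S_2$, the states of the edges in $S_1$ are independent of the states of the edges in $S_2$. We write $\mathcal D_{\ge p}(H)$ for the class of 1-independent models on $H$ in which every edge is open with probability at least $p$.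

The definition allows arbitrary dependence between edges that meet. A convenient way to build such models is to give the vertices independent random states and to let the state of an edge be a function of the states of its two ends: vertex-disjoint sets of edges then depend on disjoint sets of independent variables.

Let $Q_n$ be the $n$-dimensional hypercube, with vertex set $\{0,1\}^n$ and two vertices adjacent when they differ in exactly one coordinate. Let $p_{\mathrm{giant}}$ be the infimum of those $p$ for which there is a constant $c=c(p)>0$ with
\begin{equation}\label{eq:def}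
\sup_{\mu\in\mathcal D_{\ge p}(Q_n)}\mathbb P_\mu\big(\text{no component has at least } c\,2^n\text{ vertices}\big)\to0\qquad(n\to\infty).
\end{equation}
The supremum makes this a worst-case quantity: $p_{\mathrm{giant}}$ is the edge probability beyond which no choice of local dependence can prevent a giant component. The problem of determining $p_{\mathrm{giant}}$ comes from the paper of Balister, Johnston, Savery and Scott \cite{BJSS}. It is known that $\frac12\le p_{\mathrm{giant}}\le0.5847$.

The value $\frac12$ appears already for two edges $uv$ and $vw$. If $p\le\frac12$, a fair coin at $v$ can decide which of the two is open, and then $u$ and $w$ are never joined through $v$. If $p>\frac12$, both edges are open with probability at least $2p-1$. So up to $p=\frac12$ a vertex can split its edges into two groups that are never open together, and beyond $\frac12$ it cannot. This suggests the answer $\frac12$, but it is far from a proof, because nothing similar holds for longer paths. On a path with edges $e_1,e_2,e_3$, let $e_1$ and $e_3$ be independently open with probability $p$, and let $e_2$ be open exactly when $e_1$ and $e_3$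 are not both open. This model is 1-independent, the path is never open, and $e_2$ is open with probability $1-p^2$, which is at least $p$ for all $p\le(\sqrt5-1)/2$. A proof for $p$ close to $\frac12$ therefore cannot rely on given paths being open; ours uses the large degree of $Q_n$ throughout.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] For every $n$ there is a model in $\mathcal D_{\ge1/2}(Q_n)$ all of whose components have, surely, at most $3\binom{n}{\lfloor n/2\rfloor}=O(2^n/\sqrt n)$ vertices.
\item[(2)] There is an absolute constant $C$ such that for every $p=\frac12+\varepsilon$ with $0<\varepsilon\le\frac12$, and $c=2^{-C\varepsilon^{-5}}$, there is $n_0(\varepsilon)$ such that for all $n\ge n_0(\varepsilon)$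
\[
\sup_{\mu\in\mathcal D_{\ge p}(Q_n)}\mathbb P_\mu\big(\text{no component has at least } c\,2^n\text{ vertices}\big)\le\exp(-2^n/n^9).
\]
\item[(3)] For $\frac12<p<1$, any $c>0$ and $c\,2^n>1$, this supremum is at least $(1-\sqrt p)^{2^n}$.
\end{enumerate}
Consequently $p_{\mathrm{giant}}=\frac12$, and the infimum defining it is not attained.
\end{theorem}

The last sentence follows from (1) and (2). If $p\le\frac12$ then $\mathcal D_{\ge1/2}(Q_n)\subset\mathcal D_{\ge p}(Q_n)$, so by (1) the supremum in \eqref{eq:def} equals $1$ for every $c>0$ and all large $n$. If $p>\frac12$ then \eqref{eq:def} holds by (2). Part (3) shows that for fixed $p<1$ the exponent $2^n/n^9$ in (2) cannot be improved beyond a constant multiple of $2^n$.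

Parts (1) and (3) are short constructions of the vertex-state type described above. The \emph{weight} of a vertex is its number of ones, and \emph{level} $k$ is the set of vertices of weight $k$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Give each vertex of even weight an independent fair coin with values \emph{up} and \emph{down}. Every edge has exactly one end $x$ of even weight; declare it open if it leaves $x$ in the direction (up or down in weight) shown by the coin at $x$. Each edge is open with probability $\frac12$, and the model is 1-independent because vertex-disjoint sets of edges use disjoint sets of coins. For odd $k$, let $L_k$ consist of level $k$ and of those vertices of levels $k\pm1$ whose coin points toward level $k$. An open edge at a vertex of level $k$ leads to an even vertex pointing toward level $k$, and an open edge at such an even vertex leads to level $k$. So no open edge leaves $L_k$. A component with more than one vertex contains a vertex of some odd level $k$, hence lies in $L_k$, which is contained in three levels of size at most $\binom n{\lfloor n/2\rfloor}$ each.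
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Mark each vertex independently with probability $\sqrt p$, and let an edge be open if both its ends are marked. This model lies in $\mathcal D_{\ge p}(Q_n)$. With probability $(1-\sqrt p)^{2^n}$ no vertex is marked, and then every component has $1<c\,2^n$ vertices.
\end{proof}

The rest of the paper proves (2).

\section{The idea: local majorities}\label{sec:idea}

Write $N=2^n$ and let $G$ be the random subgraph. Suppose the vertices carry colors $s(v)$ such that open edges join vertices of the same color; one may think of $s(v)$ as the component of $v$. We want a color that is used by a positive proportion of the vertices.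

The principle behind the proof is that a set of edges can be \emph{tested}: if we decide whether to include the edge $vw$ without looking at any edge at $v$ or $w$, then by 1-independence the chosen edges are still open with probability at least $p$, so more than half of them should be open. The colors $s(v)$ and $s(w)$ may not be consulted. The distribution of colors among the neighbors of $v$ is almost allowed, since $w$ is only one neighbor among $n$.

As a first test, take all edges at vertices $v$ that see no color on more than half of their neighbors. At most half of the edges at such a vertex can be open, so such vertices should be rare, and most vertices $v$ have a majority color $M_v$ among their neighbors. This is the step that fails in the model of Theorem~\ref{thm:main}(1): give the vertices of $L_k$ the color $k$; then an even vertex of weight $j$ has $n-j$ neighbors of color $j+1$ and $j$ of color $j-1$, and for $j$ near $n/2$ neither color has a clear majority.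

Call an edge $vw$ \emph{disputed} if $M_v\ne M_w$. The heart of the matter is that disputed edges are rare. The reason is easiest to see when all vertices have the same statistics.

\begin{proposition}[the homogeneous case]\label{prop:toy}
Let $H$ be a finite $d$-regular graph with a vertex coloring $s$, and let some edges of $H$ be called open, each open edge joining two vertices of the same color. Suppose there are numbers $b>\frac12$, $g>0$ and $a$ such that every vertex $v$ has exactly $bd$ neighbors of one color $M_v$, is incident with exactly $g$ disputed edges, and exactly $ag$ of these lead to a neighbor of color $M_v$. If more than half of all edges are open, then fewer than half of the disputed edges are open.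
\end{proposition}

\begin{proof}
Let $\pi$ be the proportion of vertices with $s(v)=M_v$. We use the identity $xy+(1-x)(1-y)=\frac12+\frac12(2x-1)(2y-1)$.

\emph{All edges.} A vertex with $s(v)=M_v$ has at most $bd$ open edges, and any other vertex has at most $(1-b)d$. So the proportion of open edges is at most $\pi b+(1-\pi)(1-b)$. This exceeds $\frac12$ and $b>\frac12$, so $\pi>\frac12$.

\emph{Double counting.} Consider the ordered pairs $(v,w)$ with $vw$ disputed. A proportion $a$ of them has $s(w)=M_v$, and a proportion $1-\pi$ has $s(w)\neq M_w$. Since $M_v\ne M_w$, the first property implies the second. So $a\le1-\pi<\frac12$.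

\emph{Disputed edges.} A vertex with $s(v)=M_v$ has at most $ag$ open disputed edges, and any other vertex has at most $(1-a)g$. So the proportion of open edges among the disputed ones is at most $\pi a+(1-\pi)(1-a)=\frac12+\frac12(2\pi-1)(2a-1)<\frac12$.
\end{proof}

Being disputed is a property of the colors around $v$ and $w$, so by the testing principle more than half of the disputed edges should be open, and the proposition leaves only the possibility $g=0$. In words: to have many open edges at all, $v$ must usually take the majority color of its neighborhood; to have many open disputed edges, it must usually not.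

Once all but $O(N)$ of the $nN/2$ edges have $M_v=M_w$, the edge-isoperimetric inequality provides one value of $M$ shared by $2^{-O(1)}N$ vertices, and that color is then carried by a positive proportion of the cube. Four things are needed to make this a proof: colors that are not disturbed by the edges at $v$ and $w$ (Section~\ref{sec:colors}); tests that change little when $v$ and $w$ are left out (Section~\ref{sec:weights}); a version of Proposition~\ref{prop:toy} in which the statistics vary from vertex to vertex (Section~\ref{sec:disputed}); and the passage to one large color class that corresponds to a genuine component (Sections~\ref{sec:extend} and~\ref{sec:giant}). Section~\ref{sec:reduction} separates the probabilistic part of the argument from the deterministic part.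

\section{Notation and tools}\label{sec:tools}

Fix $\varepsilon\in(0,\frac12]$, $p=\frac12+\varepsilon$ and $\mu\in\mathcal D_{\ge p}(Q_n)$. Let $V=\{0,1\}^n$ and $[n]=\{1,\dots,n\}$. For $x\in V$, let $x^i$ be $x$ with coordinate $i$ flipped, $x^{ij}=(x^i)^j$, and let $\Gamma(x)$ be the set of neighbors of $x$ in $Q_n$. Distances are taken in $Q_n$, and $B_r(x)$ is the ball of radius $r$ about $x$. The ends of an edge have weights of different parity, so \emph{two adjacent vertices have no common neighbor}; we refer to this as parity. For $A\subset V$ we write $A+x=A\cup\{x\}$ and $A-x=A\setminus\{x\}$, and $G[A]$ is the subgraph of $G$ induced on $A$. For an edge $e$ let $\xi_e=\mathbf 1(e\text{ is open})$ and $p_e=\mathbb P(\xi_e=1)\ge\frac12+\varepsilon$. The letter $C$ denotes absolute constants, possibly different at each occurrence. ``For $n$ large'' means $n\ge n_0(\varepsilon)$, and $o(1)$ denotes a quantity bounded in absolute value by a function of $n$ and $\varepsilon$ alone that tends to $0$ as $n\to\infty$.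

We use 1-independence only in the following form.

\begin{lemma}\label{lem:indep}
If $e_1,\dots,e_m$ are pairwise vertex-disjoint edges and $S$ is a set of edges sharing no vertex with them, then $\xi_{e_1},\dots,\xi_{e_m}$ and the vector $(\xi_e)_{e\in S}$ are mutually independent.
\end{lemma}

\begin{proof}
The definition with $S_1=\{e_1\}$ and $S_2=\{e_2,\dots,e_m\}\cup S$ splits off $\xi_{e_1}$ as an independent factor of the joint law. Repeat with $e_2,\dots,e_m$ in turn.
\end{proof}

\emph{Hoeffding's inequality} states that if $X_1,\dots,X_m$ are independent and each takes values in an interval of length $h$, then for $s>0$ each of the events $\sum X_k-\mathbb E\sum X_k\ge s$ and $\sum X_k-\mathbb E\sum X_k\le-s$ has probability at most $\exp(-2s^2/(mh^2))$.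

A \emph{labeling} of a set of vertices is a map $f$ from it to any set of labels. An edge of $Q_n$ is \emph{cut} by $f$ if $f$ takes different values at its ends.

\begin{lemma}[edge-isoperimetric inequality]\label{lem:iso}
Let $f$ be a labeling of $V$ with nonempty classes $A_y=f^{-1}(y)$, and let $\mathrm{cut}(f)$ be the number of cut edges. Then
\[
\sum_y|A_y|\log_2\frac N{|A_y|}\le2\,\mathrm{cut}(f).
\]
\end{lemma}

\begin{proof}
Let $A\subset V$ be nonempty, let $e(A)$ be the number of edges of $Q_n$ inside $A$, and let $Y=(Y_1,\dots,Y_n)$ be uniform on $A$. We use base-2 entropy $H$ and three standard facts: $H(Y)=\log_2|A|$; the chain rule $H(Y)=\sum_iH(Y_i\mid Y_1,\dots,Y_{i-1})$; and conditioning on more variables does not increase entropy. Together they give $\sum_iH(Y_i\mid(Y_j)_{j\ne i})\le\log_2|A|$. Given $(Y_j)_{j\neq i}$, the point $Y$ is uniform on the intersection of $A$ with a pair $\{x,x^i\}$, so $Y_i$ has conditional entropy $1$ if both points lie in $A$ and $0$ otherwise. Hence $H(Y_i\mid(Y_j)_{j\ne i})=\mathbb P(Y^i\in A)$, and these probabilities sum to the average degree $2e(A)/|A|$ of $Q_n[A]$. So $2e(A)\le|A|\log_2|A|$,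 and the number of edges leaving $A$ is $n|A|-2e(A)\ge|A|\log_2(N/|A|)$. Sum over the classes; each cut edge leaves exactly two of them.
\end{proof}

The labeling by the first $d$ coordinates has $2^d$ classes of size $2^{-d}N$ and cuts $dN/2$ edges, so equality can hold. This example sets the precision that the proof requires: a bound $o(nN)$ on the number of cut edges would not force a class of linear size, and every error term that enters the count of cut edges must be $O(N)$, that is, $O(1)$ per vertex.

\section{Coloring by the large components of a random set}\label{sec:colors}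

The component of a vertex $u$ in $G$ depends on all edges, including those at $v$ and $w$, so with this coloring Lemma~\ref{lem:indep} says nothing about tests. We therefore split $V$ into a random set $W$, whose components supply the colors, and its complement $U$, whose vertices receive them. Deleting two vertices of $U$ then does not change the color of any other vertex of $U$. The price is that an open edge inside $U$ may join two different colors, and we must show that this happens only $O(N)$ times.

Let $\lambda=\varepsilon/12$ and $K=\lambda n$, and call a component \emph{large} if it has at least $K$ vertices. Independently of $G$, let $t$ be uniform on $[\frac13,\frac23]$, and let $\tau_x$ $(x\in V)$ be independent and uniform on $[0,1]$, independent of $t$. Put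
\[
V_s=\{x:\tau_x<s\},\qquad W=V_t,\qquad U=V\setminus W,\qquad\Gamma_U(x)=\Gamma(x)\cap U,\qquad n_x=|\Gamma_U(x)|.
\]
Given $t$, each vertex lies in $W$ independently with probability $t$.

For $x\in U$, the \emph{color} $s(x)$ is a large component of $G[W]$ joined to $x$ by an open edge (the first one in a fixed order on the subsets of $V$, if there are several), and $s(x)=0$ if there is none. The value $0$ is treated as a color like the others until Section~\ref{sec:giant}. For given $W$, the color $s(x)$ is a function of $G[W+x]$. An open edge $uv$ with $u,v\in U$ is \emph{exceptional} if $s(u)\ne s(v)$, and $\mathcal E$ is the number of exceptional edges.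

An exceptional edge signals that adding its two ends to $W$ would change the structure of the large components. Such changes can happen only a limited number of times while a set grows from $\emptyset$ to $V$. For $A\subset V$ and $x\notin A$ we record three kinds of change:
\begin{itemize}
\item $\mathrm{mer}(x;A)$ (merger) is the event that $x$ is joined by open edges to at least two large components of $G[A]$;
\item $\mathrm{cre}(x;A)$ (creation) is the event that $x$ is joined to no large component of $G[A]$, but the component of $x$ in $G[A+x]$ is large;
\item $\mathrm{abs}(x;A)$ (absorption) is the number of $u\in A$ that lie in a non-large component of $G[A]$ and in a large component of $G[A+x]$.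
\end{itemize}

\begin{lemma}\label{lem:exc}
For every fixed graph $G$,
\[
\mathbb E[\mathcal E\mid G]\le(7/\lambda+4)N\qquad\text{and}\qquad\mathbb E\big[\#\{x\in U:\mathrm{cre}(x;W)\}\mid G\big]\le3N/K.
\]
\end{lemma}

\begin{proof}
All probabilities are over $t$ and $(\tau_x)$, with $G$ fixed.

\emph{The growth process.} Add the vertices one at a time in increasing order of $\tau$ (almost surely there are no ties), and let $A_x$ be the set of vertices added before $x$. A vertex that lies in a large component stays in one. At a creation, at least $K$ vertices enter a large component for the first time, so there are at most $N/K$ creations. The number of large components rises by $1$ at a creation, changes by $1-m$ when the new vertex is joined to $m\ge1$ large components, and is otherwise unchanged. It starts at $0$ and ends nonnegative, so the number of mergers ($m\ge2$) is at most the number of creations. Each vertex is absorbed at most once. Thus, surely,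
\[
\sum_x\mathbf 1(\mathrm{mer}(x;A_x))\le\frac NK,\qquad\sum_x\mathbf 1(\mathrm{cre}(x;A_x))\le\frac NK,\qquad\sum_x\mathrm{abs}(x;A_x)\le N.
\]
Let $F(x;A)\ge0$ be any of these three functions. We have $A_x=V_{\tau_x}-x$, and $\tau_x$ is uniform and independent of the family $(V_s-x)_s$, so $\mathbb EF(x;A_x)=\int_0^1\mathbb EF(x;V_s-x)\,ds$. As $t$ has density $3$ on $[\frac13,\frac23]$, we get $\mathbb EF(x;W-x)=3\int_{1/3}^{2/3}\mathbb EF(x;V_s-x)\,ds\le3\,\mathbb EF(x;A_x)$. Therefore
\begin{equation}\label{eq:rates}
\sum_x\mathbb P(\mathrm{mer}(x;W-x))\le\frac{3N}K,\quad\sum_x\mathbb P(\mathrm{cre}(x;W-x))\le\frac{3N}K,\quad\sum_x\mathbb E\,\mathrm{abs}(x;W-x)\le3N.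
\end{equation}
Since $W-x=W$ for $x\in U$, the middle inequality gives the second claim of the lemma.

\emph{Exceptional edges.} We claim that the ends of an exceptional edge can be named $u,v$ so that one of the following holds:
\begin{enumerate}
\item[(i)] $\mathrm{mer}(u;W)$;
\item[(ii)] $\mathrm{mer}(v;W+u)$;
\item[(iii)] $u$ lies in a non-large component of $G[W+u]$ and in a large component of $G[W\cup\{u,v\}]$.
\end{enumerate}
First let $s(v)=Y$ and $s(u)=Y'$ be different and nonzero. If $Y$ and $Y'$ lie in one component of $G[W+u]$, they are connected through $u$, so $u$ is joined to both and (i) holds. Otherwise $v$ is joined to the large component of $G[W+u]$ containing $Y$ and, by the open edge $vu$, to the different large component containing $Y'+u$, so (ii) holds. Now let exactly one color be $0$, and name the ends so that $s(v)=Y\ne0=s(u)$. Let $X$ be the component of $u$ in $G[W+u]$. Since $u$ is joined to no large component of $G[W]$, the set $Y$ is still a component of $G[W+u]$ and $Y\ne X$; and $v$ is joined to both. If $X$ is large, (ii) holds. If not, (iii) holds, because adding $v$ connects $u$ to $Y$.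

\emph{Counting.} In (ii) and (iii) the vertex $u$ lies in $U$ but is treated as a member of $W$; moving it costs a bounded factor. Fix $t$ and an ordered adjacent pair $(v,u)$, and let $W'=W\setminus\{u,v\}$, which is independent of the membership of $u$ and $v$ in $W$. On $\{u,v\in U\}$ we have $W+u=W'+u$, and on $\{u\in W\}$ we have $W-v=W'+u$. Hence
\[
\mathbb P\big(u,v\in U,\ \text{(ii)}\big)=(1-t)^2\,\mathbb P(\mathrm{mer}(v;W'+u))=\frac{(1-t)^2}t\,\mathbb P\big(u\in W,\ \mathrm{mer}(v;W-v)\big),
\]
and $(1-t)^2/t\le\frac43$ for $t\ge\frac13$. So this probability is at most $\frac43\mathbb P(\mathrm{mer}(v;W-v))$. The same two identities give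
\[
\mathbb P\big(u,v\in U,\ \text{(iii)}\big)\le\tfrac43\,\mathbb P\big(u\text{ is counted in }\mathrm{abs}(v;W-v)\big),
\]
and the sum of the right side over $u\in\Gamma(v)$ is at most $\frac43\mathbb E\,\mathrm{abs}(v;W-v)$. Finally $\mathbb P(u,v\in U,\text{ (i)})\le\mathbb P(\mathrm{mer}(u;W-u))$. Sum over ordered adjacent pairs, average over $t$ and use \eqref{eq:rates}: case (i) contributes at most $3nN/K$, case (ii) at most $4nN/K$, and case (iii) at most $4N$. Since $n/K=1/\lambda$, the total is $(7/\lambda+4)N$.
\end{proof}

\begin{remark}
The growth process bounds the total number of mergers over all times, and does not prevent them from being concentrated near a given time; this is why $t$ is random. A vertex that causes a merger may spoil all its $n$ edges, so the bound $\mathcal E=O(N)$ needs $K$ of order at least $n$. Lemma~\ref{lem:blank} will need $K$ to be at most a small multiple of $\varepsilon n$. These two requirements fix the choice $K=\lambda n$.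
\end{remark}

\section{Majorities and test weights}\label{sec:weights}

In this section $W$ is fixed. A test assigns to each ordered adjacent pair $(v,w)$ in $U$ a weight $a_{vw}\ge0$ that ignores $s(v)$ and $s(w)$. The combinatorial argument, however, needs weights computed from all colors, so that one majority $M_v$ serves all edges at $v$. We define both versions and must show that they differ by $O(1)$ per vertex. With a sharp definition of majority this is false: if exactly half of the neighbors of $v$ have one color, removing one neighbor changes the status of $v$ and with it the weights of all $n$ edges at $v$. So all thresholds are made Lipschitz.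

\subsection*{Definitions}
Let $U^*=\{x\in U:n_x\ge n/4\}$. Let $D$ be either $\emptyset$ or a set $\{v,w\}$ of two adjacent vertices of $U$, the vertices to be ignored, and put $\Gamma^D(x)=\Gamma_U(x)\setminus D$. By parity, $|\Gamma(x)\cap D|\le1$ for every $x$. Let $\chi:[0,1]\to[0,1]$ be $0$ on $[0,\frac12+\frac\varepsilon4]$, $1$ on $[\frac12+\frac\varepsilon2,1]$ and linear in between; its Lipschitz constant is $4/\varepsilon$. For $x\in U^*$ and each color $y$, \emph{including} $0$, let
\[
\beta_x^D(y)=\frac{|\{u\in\Gamma^D(x):s(u)=y\}|}{|\Gamma^D(x)|},\qquad b_x^D=\max_y\beta^D_x(y),\qquad\ell^D_x=2b_x^D-1,\qquad\chi_x^D=\chi(b_x^D),\qquad\rho_x^D=1-\chi_x^D.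
\]
If $b^D_x>\frac12$, let $M_x^D$ be the unique color attaining the maximum. If $\chi_x^D>0$ then $M^D_x$ is defined and $\frac\varepsilon2\le\ell_x^D\le1$. For adjacent $x,z\in U^*$, the extent to which $xz$ is disputed is
\[
\gamma^D_{xz}=\chi_x^D\chi_z^D\,\mathbf 1(M_x^D\ne M_z^D),
\]
read as $0$ if $\chi_x^D\chi_z^D=0$. It is symmetric in $x$ and $z$. Let $\eta^D_{xz}=+1$ if $s(z)=M^D_x$ and $\eta^D_{xz}=-1$ otherwise, and let
\[
g^D_x=\sum_{z\in\Gamma^D(x)\cap U^*}\gamma^D_{xz},\qquad q^D_x=\sum_{z\in\Gamma^D(x)\cap U^*}\gamma^D_{xz}\eta^D_{xz}.
\]
In the setting of Proposition~\ref{prop:toy} these are $g$ and $(2a-1)g$. The contradiction there arose at vertices with $a<\frac12$, that is, with $q<0$, so we want to test the disputed edges at such vertices. The indicator $\mathbf 1(q_x<0)$ is not stable. With $q^-=\max(-q,0)$, we replace it by $\theta_x$ below, and $\Phi_x$ is the quantity that this choice will produce: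
\[
\theta^D_x=\frac{(q^D_x)^-}{1+g^D_x},\qquad\Phi_x^D=(q_x^D)^-\,\theta_x^D=-q^D_x\theta^D_x.
\]
We have $|q^D_x|\le g^D_x\le n_x$, $0\le\theta^D_x\le1$ and $0\le\Phi^D_x\le g^D_x$; if $\chi^D_x=0$ then $g^D_x=\Phi^D_x=0$. We omit $D$ when $D=\emptyset$.

Let $\mathcal P$ be the set of ordered pairs $(v,w)$ with $v\in U^*$ and $w\in\Gamma_U(v)$. For $(v,w)\in\mathcal P$ and $D=\{v,w\}$ define
\[
a^1_{vw}=\rho_v^D,\qquad a^2_{vw}=\frac{g_v^D}{n_v\ell_v^D},\qquad a^3_{vw}=\theta_v^D\gamma^D_{vw},\qquad a^4_{vw}=\frac{\Phi^D_v}{n_v\ell^D_v},
\]
with $a^2_{vw}=a^4_{vw}=0$ if $\chi^D_v=0$, and $a^3_{vw}=0$ if $w\notin U^*$. All four lie in $[0,2/\varepsilon]$. Let $\hat a^i_{vw}$ be the same expressions with $D=\emptyset$. The weight $a^1$ tests the vertices without a clear majority; $a^3$ tests disputed edges; $a^2$ and $a^4$ test all edges at $v$, with a coefficient depending on $v$.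

\subsection*{Stability}

\begin{lemma}\label{lem:stab}
If $n>8/\varepsilon$ then $\sum_{(v,w)\in\mathcal P}|a^i_{vw}-\hat a^i_{vw}|\le230\,\varepsilon^{-2}N$ for $i=1,\dots,4$.
\end{lemma}

\begin{proof}
Fix $(v,w)\in\mathcal P$ and $D=\{v,w\}$, and write primes for $D$-versions.

\emph{Majorities.} Let $x\in U^*$ and $m=n_x\ge n/4$. The set $\Gamma^D(x)$ is $\Gamma_U(x)$ with at most one element removed. Suppose one is removed and $k$ elements of $\Gamma_U(x)$ have color $y$. If the removed element has another color then $k\le m-1$ and $\beta_x(y)$ changes by $\frac k{m-1}-\frac km=\frac k{m(m-1)}\le\frac1m$. If it has color $y$ then $k\ge1$ and the change is $\frac km-\frac{k-1}{m-1}=\frac{m-k}{m(m-1)}\le\frac1m$. Hence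
\[
|b_x-b_x'|\le\frac4n,\qquad|\ell_x-\ell'_x|\le\frac8n,\qquad|\chi_x-\chi_x'|\le\frac{16}{\varepsilon n}.
\]
If $\chi_x,\chi'_x>0$ then $M_x=M'_x$: otherwise $\beta_x(M_x)+\beta_x(M'_x)\geq1+\frac\varepsilon2-\frac4n>1$.

\emph{Disputed edges.} Let $x,z\in U^*$ be adjacent. If $\chi_x,\chi_x',\chi_z,\chi_z'$ are all positive, the majorities do not change and $|\gamma_{xz}-\gamma'_{xz}|\le|\chi_x\chi_z-\chi'_x\chi'_z|\le32/(\varepsilon n)$. If one of the four vanishes, say $\chi_x=0$, then $\gamma_{xz}=0$ and $\gamma'_{xz}\le\chi'_x=|\chi_x'-\chi_x|$; the other three cases differ only in the names. So always $|\gamma_{xz}-\gamma'_{xz}|\le32/(\varepsilon n)$. Also $|\gamma_{xz}\eta_{xz}-\gamma'_{xz}\eta'_{xz}|=|\gamma_{xz}-\gamma_{xz}'|$: if both $\gamma$'s are positive then $M_x=M'_x$ and so $\eta_{xz}=\eta'_{xz}$, and otherwise one of the two products is $0$.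

\emph{The quantities at $v$.} In passing from $g_v,q_v$ to $g'_v,q'_v$, the term $z=w$, of size at most $1$, is dropped, and each of the at most $n$ other terms changes by at most $32/(\varepsilon n)$. So $|g_v-g'_v|$, $|q_v-q_v'|$ and $|q_v^--q_v'^-|$ are at most $L:=33/\varepsilon$. Dropping the index $v$ and using $q'^-\le g'$,
\[
|\theta-\theta'|\le\frac{|q^--q'^-|}{1+g}+\frac{q'^-\,|g-g'|}{(1+g)(1+g')}\le\frac{2L}{1+g}.
\]
Exchanging the roles of the two versions gives $|\theta-\theta'|\le2L/(1+g')$ as well. Hence $|\Phi-\Phi'|\le|q^--q'^-|\,\theta+q'^-|\theta-\theta'|\le3L$.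

\emph{The four weights.} We bound the sum over $w$ for fixed $v$; now $D=\{v,w\}$ varies with $w$, and the bounds above hold for each $w$. For $i=1$ the sum is at most $n\cdot16/(\varepsilon n)=16/\varepsilon$. For $i=3$ it is at most
\[
\sum_w\gamma_{vw}|\theta_v-\theta_v^D|+\sum_w\theta_v^D|\gamma_{vw}-\gamma^D_{vw}|\le\frac{2Lg_v}{1+g_v}+n\cdot\frac{32}{\varepsilon n}\le\frac{98}\varepsilon.
\]
For $i=2,4$ let $r$ be $g_v$ or $\Phi_v$, so that $r\le n$ and $|r-r'|\le3L$, and read $r/\ell$ as $0$ when $\chi=0$. If one of $\chi_v,\chi_v'$ is $0$, the corresponding $r$ is $0$, the other is at most $3L$, and $|r/\ell-r'/\ell'|\le3L\cdot2/\varepsilon=198/\varepsilon^2$. Otherwise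
\[
\Big|\frac r\ell-\frac{r'}{\ell'}\Big|\le\frac{|r-r'|}{\ell'}+r\,\frac{|\ell-\ell'|}{\ell\ell'}\le\frac{198}{\varepsilon^2}+n\cdot\frac{8/n}{(\varepsilon/2)^2}=\frac{230}{\varepsilon^2}.
\]
There are $n_v$ choices of $w$, each with the factor $1/n_v$, so the sum is at most $230/\varepsilon^2$. Sum over the at most $N$ vertices $v$.
\end{proof}

\subsection*{Concentration}
Let $Z_i=\sum_{(v,w)\in\mathcal P}a^i_{vw}(\xi_{vw}-p_{vw})$. Each term has mean $0$, but different terms are dependent: the weight of one pair depends on edges near it, which may touch another pair. We split $\mathcal P$ into polynomially many classes of pairs that are far apart. Let $e(U,W)$ be the number of edges of $Q_n$ between $U$ and $W$, and $e_o(U,W)$ the number of these that are open. The next lemma is the only place where the law of $G$ is used.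

\begin{lemma}\label{lem:conc}
For $n$ large and every fixed $W$, with $\mu$-probability at least $1-\frac14\exp(-N/n^9)$ we have $Z_i\ge-N$ for $i=1,\dots,4$ and $e_o(U,W)\ge(\frac12+\varepsilon)e(U,W)-N$.
\end{lemma}

\begin{proof}
Let $(v,w)\in\mathcal P$ and $D=\{v,w\}$. The weights $a^i_{vw}$ are computed from $W$, from the colors on $\Gamma^D(v)$ and $\Gamma^D(w)$, and from the colors on $\Gamma^D(z)$ for $z\in\Gamma^D(v)$. All these sets lie in $U\cap B_2(v)\setminus\{v,w\}$.

Say that two pairs $(v,w),(v',w')\in\mathcal P$ conflict if $v$ and $v'$ are at distance at most $3$. A pair conflicts with at most $n|B_3(v)|\le n^4$ pairs, itself included, so a greedy procedure partitions $\mathcal P$ into at most $n^4$ classes in which distinct pairs do not conflict. Let $\{(v_k,w_k)\}$ be a class; it has at most $N$ members, as the $v_k$ are distinct. Let $R=\bigcup_k\{v_k,w_k\}\subset U$. For $j\ne k$, the distance from $v_j$ to $v_k$ is at least $4$, from $v_j$ to $w_k$ at least $3$, and from $w_j$ to $w_k$ at least $2$. So the edges $v_kw_k$ are pairwise vertex-disjoint, and $B_2(v_j)\setminus\{v_j,w_j\}$ is disjoint from $R$. The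 weights of the class are thus functions of colors $s(u)$ with $u\in U\setminus R$. Each of these is a function of $G[W+u]$, and $W+u$ is disjoint from $R$. Hence all weights of the class are functions of $G'=G[V\setminus R]$. By Lemma~\ref{lem:indep}, given $G'$ the variables $\xi_{v_kw_k}$ are independent with means $p_{v_kw_k}$. Given $G'$, the contribution of the class to $Z_i$ is a sum of at most $N$ independent centered terms, each in an interval of length at most $2/\varepsilon$. By Hoeffding's inequality it is below $-N/n^4$ with probability at most
\[
\exp\Big(-\frac{2(N/n^4)^2}{N\cdot4/\varepsilon^2}\Big)=\exp\Big(-\frac{\varepsilon^2N}{2n^8}\Big).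
\]
If this happens for no class and no $i$, then $Z_i\ge-N$ for all $i$.

The $U$--$W$ edges in one of the $n$ coordinate directions form a matching with at most $N/2$ edges, so their states are independent by Lemma~\ref{lem:indep}. By Hoeffding's inequality the number of open ones falls more than $N/n$ below its mean with probability at most $\exp(-4N/n^2)$. If this happens in no direction, the bound on $e_o(U,W)$ holds. The total failure probability is at most $4n^4\exp(-\varepsilon^2N/(2n^8))+n\exp(-4N/n^2)$, which is at most $\frac14\exp(-N/n^9)$ for $n$ large.
\end{proof}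

\section{Reduction to a deterministic statement}\label{sec:reduction}

Besides Lemmas~\ref{lem:exc} and~\ref{lem:conc} we need $W$ to be evenly spread. Let $X_W$ be the set of $x\in V$ such that for all $i,j\in[n]$, possibly equal, there are at least $n/40$ indices $k\notin\{i,j\}$ with $x^k,x^{ik},x^{jk}\in U$. This condition provides many short detours through $U$, to be used in Section~\ref{sec:extend}; it implies $n_x\ge n/40$. Call $(W,t)$ \emph{good} if
\begin{enumerate}
\item[(a)] all but at most $N/n^2$ vertices $x\in V$ satisfy $|n_x-(1-t)n|\le n^{2/3}$;
\item[(b)] $|V\setminus X_W|\le N/n^2$;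
\item[(c)] $\big||U|-(1-t)N\big|\le N/n$.
\end{enumerate}

\begin{lemma}\label{lem:good}
For $n$ large, $(W,t)$ is good with probability at least $\frac34$.
\end{lemma}

\begin{proof}
Condition on $t$; we show that each condition fails with probability $o(1)$, uniformly in $t$.

(a) The number $n_x$ is a sum of $n$ independent indicators with mean $1-t$, so by Hoeffding's inequality a given $x$ violates the bound with probability at most $2\exp(-2n^{1/3})$. By Markov's inequality (a) fails with probability at most $2n^2\exp(-2n^{1/3})$.

(b) Fix $x,i,j$. The sets $T_k=\{x^k,x^{ik},x^{jk}\}$, $k\notin\{i,j\}$, are pairwise disjoint. Indeed, let $k\ne k'$. Then $x^k\ne x^{k'}$, $x^{ik}\ne x^{ik'}$ and $x^{jk}\neq x^{jk'}$; a vertex at distance $1$ from $x$ differs from one at distance $2$; and $x^{ik}=x^{jk'}$ with $i\ne j$ would give $\{i,k\}=\{j,k'\}$, so $k=j$, which is excluded. The events $T_k\subset U$ are therefore independent, there are between $n-2$ and $n$ of them, and each has probability at least $(1-t)^3\ge\frac1{27}$. For $n$ large $\frac{n-2}{27}-\frac n{40}\ge\frac n{100}$, so by Hoeffding's inequality fewer than $n/40$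 occur with probability at most $e^{-2n/10^4}$. Hence $\mathbb E|V\setminus X_W|\le n^2e^{-2n/10^4}N$, and (b) fails with probability at most $n^4e^{-2n/10^4}$.

(c) By Hoeffding's inequality this fails with probability at most $2\exp(-2N/n^2)$.
\end{proof}

Let $E_0=4(7/\lambda+4)\le C/\varepsilon$, and consider the events
\begin{itemize}
\item $\mathcal H_1$: $Z_i\ge-N$ for $i=1,\dots,4$, and $e_o(U,W)\ge(\frac12+\varepsilon)e(U,W)-N$;
\item $\mathcal H_2$: $(W,t)$ is good;
\item $\mathcal H_3$: $\mathcal E\le E_0N$ and $\#\{x\in U:\mathrm{cre}(x;W)\}\le12N/K$.
\end{itemize}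

\begin{proposition}\label{prop:det}
There is an absolute constant $C$ such that, for $n$ large, whenever $\mathcal H_1$, $\mathcal H_2$ and $\mathcal H_3$ hold, $G$ has a component with at least $2^{-C\varepsilon^{-5}}N$ vertices.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2) from Proposition~\ref{prop:det}]
The events $\mathcal H_2$ and $\mathcal H_3$ fail far more often than with probability $\exp(-N/n^9)$, but $W$ is only an auxiliary object, and it suffices that it works with constant probability for \emph{every} $G$. By Lemma~\ref{lem:exc} and Markov's inequality, each half of $\mathcal H_3$ fails with conditional probability at most $\frac14$ given $G$. Since $(W,t)$ is independent of $G$, Lemma~\ref{lem:good} gives $\mathbb P(\mathcal H_2^c\mid G)\le\frac14$. So $\mathbb P(\mathcal H_2\cap\mathcal H_3\mid G)\ge\frac14$ for every $G$. Let $\mathcal N$ be the event, depending on $G$ alone, that no component has at least $cN$ vertices, with $c=2^{-C\varepsilon^{-5}}$ as in Proposition~\ref{prop:det}. Then $\mathcal N\cap\mathcal H_2\cap\mathcal H_3\subset\mathcal H_1^c$, and Lemma~\ref{lem:conc}, applied for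 each fixed $W$ and averaged, gives
\[
\tfrac14\,\mathbb P_\mu(\mathcal N)\le\mathbb E\big[\mathbf 1_{\mathcal N}\,\mathbb P(\mathcal H_2\cap\mathcal H_3\mid G)\big]=\mathbb P(\mathcal N\cap\mathcal H_2\cap\mathcal H_3)\le\mathbb P(\mathcal H_1^c)\le\tfrac14\exp(-N/n^9).
\]
The threshold $n_0(\varepsilon)$ does not depend on $\mu$.
\end{proof}

From now on $G$, $W$ and $t$ are fixed, $n$ is large, and $\mathcal H_1,\mathcal H_2,\mathcal H_3$ hold. We record three consequences of goodness. Since $(1-t)n-n^{2/3}\ge n/4$ for $n$ large, (a) gives $|U\setminus U^*|\le N/n^2$. By (c), $|U|\ge N/3-N/n$. And since each of the vertices excluded in (a) has $|n_x-(1-t)n|\le n$, for any numbers $\omega_x\in[0,1]$,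
\begin{equation}\label{eq:deg}
\Big|\sum_x\omega_xn_x-(1-t)n\sum_x\omega_x\Big|=\Big|\sum_x\omega_x(n-n_x)-tn\sum_x\omega_x\Big|\le n^{2/3}N+\frac Nn=o(nN).
\end{equation}

\section{Disputed edges are rare}\label{sec:disputed}

All quantities in this section are taken with $D=\emptyset$, and sums over $v$ run over $U^*$. Call $v\in U^*$ \emph{decided} if $\chi_v>0$, and for decided $v$ put $\sigma_v=+1$ if $s(v)=M_v$ and $\sigma_v=-1$ otherwise. Terms containing $\sigma_v$ or $1/\ell_v$ always carry a factor $g_v$, $q_v$ or $\Phi_v$, and are read as $0$ if $v$ is not decided.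

\begin{lemma}\label{lem:few}
We have $\sum_v\rho_v\le C\varepsilon^{-3}N/n$ and $\sum_vg_v\le C\varepsilon^{-4}N$.
\end{lemma}

\begin{proof}
Let $\alpha=230\varepsilon^{-2}+1$. Since $|\xi_{vw}-p_{vw}|\le1$, Lemma~\ref{lem:stab} and $\mathcal H_1$ give $\sum\hat a^i_{vw}(\xi_{vw}-p_{vw})\ge-\alpha N$. As $\hat a^i_{vw}\ge0$ and $p_{vw}\ge\frac12+\varepsilon$,
\begin{equation}\label{eq:test}
\sum_{(v,w)\in\mathcal P}\hat a^i_{vw}\,\xi_{vw}\ge\Big(\frac12+\varepsilon\Big)\sum_{(v,w)\in\mathcal P}\hat a^i_{vw}-\alpha N\qquad(i=1,\dots,4).
\end{equation}
Upper bounds for the left sides come from the coloring. Let $e_v$ be the number of exceptional edges at $v$, so $\sum_ve_v\le2\mathcal E$. An open edge $vw$ in $U$ that is not exceptional has $s(w)=s(v)$, so there are at most $n_v\beta_v(s(v))$ such edges at $v$. This is at most $n_vb_v$, and at most $n_v(1-b_v)$ if $v$ is decided and $s(v)\ne M_v$. Since $b_v=\frac12(1+\ell_v)$ and $1-b_v=\frac12(1-\ell_v)$,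
\begin{equation}\label{eq:all}
\sum_{w\in\Gamma_U(v)}\xi_{vw}\le n_vb_v+e_v,\qquad\text{and}\qquad\sum_{w\in\Gamma_U(v)}\xi_{vw}\le n_v\,\frac{1+\sigma_v\ell_v}2+e_v\quad\text{for decided }v.
\end{equation}
If $v$ is decided and $w\in U^*$, then $s(w)=s(v)$ implies $\eta_{vw}=\sigma_v$. The sum of $\gamma_{vw}$ over all $w$ with $\eta_{vw}=\sigma_v$ is $\sum_w\gamma_{vw}\frac12(1+\sigma_v\eta_{vw})=\frac12(g_v+\sigma_vq_v)$. So
\begin{equation}\label{eq:disp}
\sum_{w\in\Gamma_U(v)\cap U^*}\gamma_{vw}\xi_{vw}\le\frac{g_v+\sigma_vq_v}2+e_v\quad\text{for decided }v.
\end{equation}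

\emph{Step 1: most vertices have a clear majority.} If $\rho_v>0$ then $b_v<\frac12+\frac\varepsilon2$. By \eqref{eq:test} for $i=1$ and the first part of \eqref{eq:all},
\[
\Big(\frac12+\frac\varepsilon2\Big)\sum_v\rho_vn_v+2\mathcal E\ge\Big(\frac12+\varepsilon\Big)\sum_v\rho_vn_v-\alpha N.
\]
So $\frac\varepsilon2\sum_v\rho_vn_v\le(\alpha+2E_0)N$, and $n_v\ge n/4$ gives $\sum_v\rho_v\le8(\alpha+2E_0)N/(\varepsilon n)\le C\varepsilon^{-3}N/n$.

\emph{Step 2: all edges.} In Proposition~\ref{prop:toy} this step gave $\pi>\frac12$. Now the vertices differ, and we need to know that $\sigma_v$ is positive on average \emph{with respect to a given weight} $r_v$. In \eqref{eq:all} the sign $\sigma_v$ comes with the factor $n_v\ell_v$, which is why $\hat a^2$ and $\hat a^4$ are divided by it. Let $r=g$ $(i=2)$ or $r=\Phi$ $(i=4)$. The weight $r_v/(n_v\ell_v)$ does not depend on $w$ and is at most $2/\varepsilon$, so \eqref{eq:test} and the second part of \eqref{eq:all} give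
\[
\sum_v\frac{r_v}{\ell_v}\cdot\frac{1+\sigma_v\ell_v}2+\frac2\varepsilon\cdot2\mathcal E\ge\Big(\frac12+\varepsilon\Big)\sum_v\frac{r_v}{\ell_v}-\alpha N.
\]
The terms $\frac12r_v/\ell_v$ cancel. Multiplying by $2$ and using $\ell_v\le1$,
\begin{equation}\label{eq:unif}
\sum_vr_v\sigma_v\ge2\varepsilon\sum_vr_v-2\alpha N-\frac8\varepsilon\mathcal E\qquad(r=g\text{ or }r=\Phi).
\end{equation}

\emph{Step 3: double counting.} Let $v,w\in U^*$ be adjacent with $\gamma_{vw}>0$, so $M_v\neq M_w$. If $\sigma_w=+1$ then $s(w)=M_w\ne M_v$ and $\eta_{vw}=-1$. If $\sigma_w=-1$ then $\eta_{vw}\le1=-\sigma_w$. So $\gamma_{vw}\eta_{vw}\le-\gamma_{vw}\sigma_w$ in all cases. Summing over ordered pairs and using the symmetry of $\gamma$, we get $\sum_vq_v\le-\sum_wg_w\sigma_w$. Since $-q_v\le q_v^-$, this and \eqref{eq:unif} with $r=g$ give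
\begin{equation}\label{eq:gq}
2\varepsilon\sum_vg_v\le\sum_vq_v^-+2\alpha N+\frac8\varepsilon\mathcal E.
\end{equation}
Thus many disputed edges force many vertices whose disputed neighbors mostly avoid $M_v$. It remains to bound $\sum_vq_v^-$.

\emph{Step 4: disputed edges.} By \eqref{eq:test} for $i=3$ and \eqref{eq:disp}, with $\theta_v\le1$,
\[
\sum_v\theta_v\,\frac{g_v+\sigma_vq_v}2+2\mathcal E\ge\Big(\frac12+\varepsilon\Big)\sum_v\theta_vg_v-\alpha N.
\]
Since $\theta_vq_v=-\Phi_v$, this reads
\[
-\sum_v\Phi_v\sigma_v\ge2\varepsilon\sum_v\theta_vg_v-2\alpha N-4\mathcal E.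
\]
So $\sigma_v$ tends to be negative with respect to the weight $\Phi$, whereas \eqref{eq:unif} with $r=\Phi$ gives $\sum_v\Phi_v\sigma_v\ge-2\alpha N-\frac8\varepsilon\mathcal E$. Adding the two inequalities, $2\varepsilon\sum_v\theta_vg_v\le4\alpha N+\frac{12}\varepsilon\mathcal E$. As $\theta_vg_v=q_v^--\theta_v\ge q_v^--1$,
\[
\sum_vq_v^-\le N+\frac{2\alpha}\varepsilon N+\frac6{\varepsilon^2}\mathcal E\le C\varepsilon^{-3}N.
\]
Inserting this in \eqref{eq:gq} and dividing by $2\varepsilon$ gives $\sum_vg_v\le C\varepsilon^{-4}N$.
\end{proof}

Each of Steps 1, 2 and 4 ends with an inequality whose useful term has the factor $\varepsilon$; at $p=\frac12$ they would be empty. We now return from soft to sharp majorities. Let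
\[
I=(U\setminus U^*)\cup\{v\in U^*:\chi_v<\tfrac12\},
\]
and define a labeling $f$ of $U$ by $f(v)=M_v$ for $v\notin I$ and $f(v)=\dagger$ for $v\in I$, where $\dagger$ is a new symbol.

\begin{lemma}\label{lem:cutU}
We have $|I|=o(N)$, and the number $\mathrm{cut}_U$ of edges of $Q_n[U]$ cut by $f$ is at most $C\varepsilon^{-4}N$.
\end{lemma}

\begin{proof}
On $I\cap U^*$ we have $\rho_v>\frac12$, so $|I|\le2\sum_v\rho_v+N/n^2\le C\varepsilon^{-3}N/n$, and at most $n|I|\le C\varepsilon^{-3}N$ edges meet $I$. A cut edge $vw$ inside $U\setminus I$ has $\gamma_{vw}\ge\frac14$ and is counted in both $g_v$ and $g_w$, so there are at most $2\sum_vg_v$ such edges. Apply Lemma~\ref{lem:few}.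
\end{proof}

\section{Extending the labeling to the whole cube}\label{sec:extend}

Lemma~\ref{lem:iso} concerns labelings of $V$, while $f$ is defined only on $U$. We extend it by a plurality vote: for $x\in W\cap X_W$ let $f(x)$ be a most frequent value of $f$ on $\Gamma_U(x)$, and for $x\in W\setminus X_W$ let $f(x)=\dagger$. The ends of a new cut edge are connected by many short paths through $U$, each of which must contain a cut edge, and no edge lies on too many of these paths.

\begin{lemma}\label{lem:extend}
We have $\mathrm{cut}(f)\le6\cdot10^5\,\mathrm{cut}_U+N/n$. Hence $\mathrm{cut}(f)\le C_1\varepsilon^{-4}N$ for an absolute constant $C_1$.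
\end{lemma}

\begin{proof}
\emph{Edges between $W\cap X_W$ and $U$.} Let $\mathrm{cut}_{WU}$ be the number of these that are cut. Fix $x\in W\cap X_W$, and let $\delta_x$ be the number of ordered pairs in $\Gamma_U(x)$ with different labels. If the label $y$ occurs $c_y$ times on $\Gamma_U(x)$, with maximum $c_{\max}$, then $\delta_x=\sum_yc_y(n_x-c_y)\ge n_x(n_x-c_{\max})$. The number of cut edges from $x$ to $U$ is $n_x-c_{\max}\le\delta_x/n_x\le40\,\delta_x/n$.

Let $\kappa_x$ be the number of ordered pairs $(a,b)$ of distinct indices such that $x^ax^{ab}$ is a cut edge inside $U$. If $x^i,x^j\in U$ and $f(x^i)\ne f(x^j)$, then for at least $n/40$ indices $k\notin\{i,j\}$ the path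
\[
x^i,\ x^{ik},\ x^k,\ x^{jk},\ x^j
\]
lies in $U$. Its ends have different labels, so one of its edges is cut; that is, one of the pairs $(i,k),(k,i),(k,j),(j,k)$ is counted in $\kappa_x$. There are at least $\delta_xn/40$ such triples $(i,j,k)$. A pair $(a,b)$ can occur in four positions, and in each it determines two of the three indices, so it serves at most $4n$ triples. Thus $\delta_xn/40\le4n\kappa_x$, that is, $\delta_x\le160\,\kappa_x$. A cut edge inside $U$ equals $x^ax^{ab}$ for at most $2n$ triples $(x,a,b)$: it determines $b$, there are two choices for the end $x^a$, and at most $n$ for $a$. So $\sum_x\kappa_x\le2n\,\mathrm{cut}_U$, and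
\[
\mathrm{cut}_{WU}\le\frac{40}n\cdot160\cdot2n\,\mathrm{cut}_U=12800\,\mathrm{cut}_U.
\]

\emph{Edges inside $W\cap X_W$.} Let $xx^k$ be a cut edge of this kind. The definition of $X_W$, with both given indices equal to $k$, provides at least $n/40$ indices $i\ne k$ with $x^i,x^{ik}\in U$. For each, one edge of the path $x,x^i,x^{ik},x^k$ is cut; assign it to the pair $(xx^k,i)$. If the assigned edge is the first or the last, it joins $W\cap X_W$ to $U$ and determines $i$ and one end of $xx^k$, leaving at most $n$ choices of $k$. If it is the middle edge, it lies in $U$, and each of the at most $n$ choices of $i$ determines $xx^k$. So every edge is assigned at most $n$ times, and the number of cut edges inside $W\cap X_W$ is at most $40(\mathrm{cut}_{WU}+\mathrm{cut}_U)$.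

\emph{The total.} Every other edge lies inside $U$ or meets $V\setminus X_W$, and at most $n\cdot N/n^2$ edges do the latter. So $\mathrm{cut}(f)\le41(\mathrm{cut}_{WU}+\mathrm{cut}_U)+N/n\le41\cdot12801\,\mathrm{cut}_U+N/n$. The last claim follows from Lemma~\ref{lem:cutU}.
\end{proof}

\section{The color $0$ and the giant component}\label{sec:giant}

Let $A_y=f^{-1}(y)\subset V$. Lemmas~\ref{lem:iso} and~\ref{lem:extend} give a class of linear size, but so far it could be $A_0$ or $A_\dagger$, which correspond to no component: everything proved up to here is consistent with $f\equiv0$. To exclude this we use the open edges between $U$ and $W$. A vertex of color $0$ normally has fewer than $K$ of them, while the average exceeds half of the roughly $tn$ available. This forces more than half of $U$ to have nonzero color, and then $0$ cannot be the majority almost everywhere.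

\begin{lemma}\label{lem:blank}
For $n$ large, $\sum_{y\ne0,\dagger}|A_y|\ge\frac\varepsilon4N$.
\end{lemma}

\begin{proof}
Let $U_+=\{x\in U:s(x)\ne0\}$. We bound the number of open edges from $x\in U$ to $W$ in three cases. If $x\in U_+$, it is at most $|\Gamma(x)\cap W|=n-n_x$. If $s(x)=0$ and $\mathrm{cre}(x;W)$ fails, the component of $x$ in $G[W+x]$ has fewer than $K$ vertices, so the number is less than $K$. The remaining vertices number at most $12N/K$ by $\mathcal H_3$ and contribute at most $n\cdot12N/K=12N/\lambda=o(nN)$. By \eqref{eq:deg}, $e(U,W)=\sum_{x\in U}(n-n_x)=tn|U|+o(nN)$ and $\sum_{x\in U_+}(n-n_x)=tn|U_+|+o(nN)$. With $\mathcal H_1$,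
\[
\Big(\frac12+\varepsilon\Big)tn|U|-o(nN)\le e_o(U,W)\le tn|U_+|+\lambda n|U|+o(nN).
\]
Divide by $tn|U|$, which is of order $nN$, and use $\lambda/t\le3\lambda=\varepsilon/4$:
\[
\frac{|U_+|}{|U|}\ge\frac12+\frac{3\varepsilon}4-o(1)\ge\frac12+\frac\varepsilon2\qquad(n\text{ large}).
\]

Each $x\in A_0\cap U$ has $M_x=0$, so fewer than $n_x/2$ of its neighbors lie in $U_+$. Count the adjacent pairs $(x,u)$ with $x\in U$ and $u\in U_+$ from both sides, applying \eqref{eq:deg} to each:
\[
(1-t)n|U_+|-o(nN)\le\sum_{u\in U_+}n_u\le\sum_{x\in A_0\cap U}\frac{n_x}2+\sum_{x\in U\setminus A_0}n_x\le(1-t)n\Big(|U|-\frac12|A_0\cap U|\Big)+o(nN).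
\]
Hence $|A_0\cap U|\le2(|U|-|U_+|)+o(N)\le(1-\varepsilon)|U|+o(N)$. Since $A_\dagger\cap U=I$ has size $o(N)$ by Lemma~\ref{lem:cutU},
\[
\sum_{y\ne0,\dagger}|A_y|\ge|U|-|A_0\cap U|-|I|\ge\varepsilon|U|-o(N)\ge\frac\varepsilon3N-o(N)\ge\frac\varepsilon4N.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:det}]
All terms in Lemma~\ref{lem:iso} are nonnegative, so by Lemma~\ref{lem:extend}
\[
\sum_{y\ne0,\dagger}|A_y|\log_2\frac N{|A_y|}\le2C_1\varepsilon^{-4}N.
\]
The coefficients $|A_y|$ sum to at least $\frac\varepsilon4N$ by Lemma~\ref{lem:blank}. So some $y\notin\{0,\dagger\}$ has $\log_2(N/|A_y|)\le8C_1\varepsilon^{-5}$, that is, $|A_y|\ge c_1N$ with $c_1=2^{-8C_1\varepsilon^{-5}}$. This $y$ is a large component of $G[W]$. The label $y$ only records a vote, so we trace it back, first to $U$ and then to vertices actually joined to $y$.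

We claim that $|A_y\cap U|\ge c_1N/160$ for $n$ large. This holds if $|A_y\cap U|\ge c_1N/2$. Otherwise $|A_y\cap W|\ge c_1N/2$, and $A_y\cap W\subset X_W$ because $y\ne\dagger$. So each vertex of $A_y\cap W$ has at least $n/40$ neighbors in $U$, and of the resulting edges at most $\mathrm{cut}(f)$ end outside $A_y$. Hence at least $c_1nN/80-C_1\varepsilon^{-4}N\ge c_1nN/160$ edges of $Q_n$ join $A_y\cap W$ to $A_y\cap U$. Their number is at most $n|A_y\cap U|$, which proves the claim.

Each $x\in A_y\cap U$ lies in $U\setminus I\subset U^*$ and has $M_x=y$, so it has more than $n_x/2\ge n/8$ neighbors $u\in U$ with $s(u)=y$. Each such $u$ is counted for at most $n$ vertices $x$, so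
\[
\#\{u\in U:s(u)=y\}\ge\frac{|A_y\cap U|}8\ge\frac{c_1N}{1280}.
\]
All these vertices are joined by open edges to the connected set $y$, so they lie in one component of $G$. Since $1280\le2^{11}$ and $\varepsilon^{-5}\ge1$, this component has at least $2^{-(8C_1+11)\varepsilon^{-5}}N$ vertices.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. The exponent $5$ in $c=2^{-C\varepsilon^{-5}}$ is made up of $\varepsilon^{-2}$ from Lemma~\ref{lem:stab}, two divisions by $\varepsilon$ in the proof of Lemma~\ref{lem:few}, and one more from Lemma~\ref{lem:blank}.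

\begin{thebibliography}{1}

\bibitem{BJSS}
Paul Balister, Tom Johnston, Michael Savery, Alex Scott,
\emph{Improved bounds for 1-independent percolation on $\mathbb{Z}^n$},
arXiv:2206.12335 (2022).

\end{thebibliography}
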